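# Canonical local periods in algebraic families

## 1. First guess: the period is a rational function on the family

Let $F$ be a finite extension of $\mathbb Q_p$, with ring of integers $\mathcal O_F$, uniformizer $\varpi$, residue cardinality $q$, and $|\varpi|=q^{-1}$. Let $H\subset G$ be reductive groups over $F$. If $\pi_0$ is a tempered irreducible complex representation of $G(F)$, with its pairing with the dual $\pi_0^\vee$, we can try to average a matrix coefficient over $H(F)$:
$$\alpha_{\pi_0}(v,w)=\int_{H(F)}\langle \pi_0(h)v,w\rangle\,dh .$$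
Suppose that the integral always converges absolutely. It gives a bilinear form that is invariant under $H(F)$ in each variable. Now ask two things. If $\pi_0$ is defined over a number field, is $\alpha_{\pi_0}(v,w)$ in that number field, although it is an infinite sum of complex numbers? And if $\pi_0$ moves in an algebraic family, does $\alpha_{\pi_0}(v,w)$ move algebraically?

The first guess is "yes, because the integral is a sum of geometric series". The group $H(F)$ is a union of double cosets $K_HmK_H$, indexed by lattice points in a cone. Along a ray $m=a^n$ the matrix coefficient should behave like a combination of powers $\mu^n$, the volume like a power of $q$, and $\sum_n (\gamma\mu)^n=(1-\gamma\mu)^{-1}$ is a rational function of $\mu$. Let us test this.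

**Test 1: $H(F)$ compact.** If $v$ is fixed by an open subgroup $C\subset H(F)$, then $\alpha(v,w)=\mathrm{vol}(C)\sum_{h\in H(F)/C}\langle hv,w\rangle$ is a finite sum. It makes sense over every coefficient ring containing $\mathbb Q$, as soon as $\mathrm{vol}(C)$ is rational. There is no pole at all.

**Test 2: the diagonal torus in $PGL_2$, spherical vectors.** Let $G=PGL_2$, $H=\{\mathrm{diag}(x,1)\}\cong\mathbb G_m$, $K=PGL_2(\mathcal O_F)$, $a=\mathrm{diag}(\varpi,1)$, and give $\mathcal O_F^\times\subset H(F)=F^\times$ volume $1$. Let $v\in\pi_0$, $v'\in\pi_0^\vee$ be $K$-fixed with $\langle v,v'\rangle=1$, and put $\omega(g)=\langle gv,v'\rangle$. Let $x_0$ be the base vertex of the $(q+1)$-regular tree $G(F)/K$. As $\omega$ is bi-$K$-invariant, $\omega(g)=\omega_n$ depends only on the distance $n$ from $gx_0$ to $x_0$. The Hecke operator $\sum_{g\in KaK/K}g$ acts on $v$ by a scalar $\theta$, so the sum of $\omega$ over the $q+1$ neighbors of a vertex is $\theta$ times its value at the vertex: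
$$\omega_0=1,\qquad \theta=(q+1)\omega_1,\qquad \theta\,\omega_n=q\,\omega_{n+1}+\omega_{n-1}\quad(n\ge1).$$
If $\pi_0$ is tempered, then $\theta$ is real with $|\theta|\le2\sqrt q$. Then the roots of $qX^2-\theta X+1$ have absolute value $q^{-1/2}$, so $f=\sum_{n\ge0}\omega_n$ converges. Summing the recursion over $n\ge1$ gives $\theta(f-1)=q(f-1-\omega_1)+f$, hence $f=\bigl(q-\tfrac{\theta}{q+1}\bigr)/(q+1-\theta)$. Since $a^n$ moves $x_0$ by $|n|$,
$$\int_{H(F)}\omega(h)\,dh=\sum_{n\in\mathbb Z}\omega_{|n|}=2f-1=\frac{q-1}{q+1}\cdot\frac{q+1+\theta}{q+1-\theta}.\tag{1}$$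

So the guess survives: (1) is a rational function of $\theta$ with rational coefficients. It also needs a correction: there is a pole at $\theta=q+1$, the eigenvalue on the trivial representation, for which the integral diverges. The pole is away from the tempered points. The honest guess is therefore: *the period is a rational function, regular on an open set containing the tempered points.* The test says nothing about vectors $v,w$ fixed only by small subgroups. Could they bring new poles, and more and more of them? This will be the real difficulty.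

## 2. Families of representations and the precise theorem

Let $R$ be a commutative ring. A left $R[G(F)]$-module $\pi$ is **smooth** if every $v\in\pi$ is fixed by some compact open subgroup; **admissible** if for every compact open $K$ the $R$-module $\pi^K$ is finitely generated; **finitely generated** if it is so over $R[G(F)]$; **torsion-free** if no nonzero element is killed by a non-zero-divisor of $R$. For $x\in\mathrm{Spec}(R)$ with residue field $k(x)$ put $\pi|_x=\pi\otimes_Rk(x)$.

The variety $Y=H\backslash G$ is **strongly tempered** if the matrix coefficients of any tempered $G(F)$-representation are absolutely integrable over $H(F)$. As usual $G$ is connected reductive. Fix a Haar measure $dh$ on $H(F)$ with rational values on compact open subgroups.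

**Set-up.** Let $E$ be a field embeddable into $\mathbb C$, $R$ a reduced $E$-algebra of finite type, and $\Sigma\subset\mathrm{Spec}(R)$ a fixed Zariski dense subset of closed points. Let $\pi$ be a finitely generated smooth admissible torsion-free left $R[G(F)]$-module such that

(a) for any $x\in\Sigma$, $\pi|_x$ is absolutely irreducible and tempered in the sense that the set
$$\mathcal E(\pi|_x)=\{\tau:k(x)\hookrightarrow\mathbb C\mid (\pi|_x)_\tau:=\pi|_x\otimes_{k(x),\tau}\mathbb C\text{ is tempered}\}$$
is nonempty;

(b) there are a finitely generated smooth admissible torsion-free $R[G(F)]$-module $\tilde\pi$ and a $G(F)$-invariant $R$-bilinear pairing $\langle\cdot,\cdot\rangle:\pi\times\tilde\pi\to R$ such that for each $x\in\Sigma$, $\tilde\pi|_x\cong(\pi|_x)^\vee$ and the pairing induces a non-degenerate $G(F)$-invariant pairing $\langle\cdot,\cdot\rangle|_x:\pi|_x\times\tilde\pi|_x\to k(x)$.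

**Example.** Let $G=\mathbb G_m$, $R=\mathbb Q[z,z^{-1}]$, $\pi=R$ with $g\in F^\times$ acting by $z^{\mathrm{ord}(g)}$, $\tilde\pi=R$ with the inverse action, and $\langle r,r'\rangle=rr'$. Temperedness at $x$ for $\tau$ means $|\tau(z(x))|=1$. For $\Sigma$ we can take the points given by roots of unity: they are infinitely many, hence dense. The set $\mathcal E$ may be smaller than the set of all embeddings. At the point $z^4-z^3-z^2-z+1=0$ put $y=z+z^{-1}$; then $y^2-y-3=0$, so $y=(1\pm\sqrt{13})/2$. For $y\approx2.30$ the two values of $z$ are real and not $\pm1$; for $y\approx-1.30$ they lie on the unit circle. The polynomial is irreducible: $y$ has degree $2$, and $y^2-4=(\sqrt{13}-1)/2$ is not a square in $\mathbb Q(\sqrt{13})$ because its conjugate is negative. So two of the four embeddings are tempered. Rationality below asks for one element of $k(x)$ that serves all embeddings in $\mathcal E$ at once.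

**Theorem A.** *Assume $Y$ is a strongly tempered spherical $G$-variety, and let $\pi$ be as in the set-up. Then:*

1. *(Rationality) For any $x\in\Sigma$ there is a unique bi-$H(F)$-invariant pairing $\alpha_{\pi|_x}:\pi|_x\times\tilde\pi|_x\to k(x)$ such that for any $\tau\in\mathcal E(\pi|_x)$ one has $\tau(\alpha_{\pi|_x}(v,w))=\alpha_{(\pi|_x)_\tau}(v\otimes1,w\otimes1)$ for all $v\in\pi|_x$, $w\in\tilde\pi|_x$. Here $\alpha_{(\pi|_x)_\tau}$ is defined with the $\mathbb C$-linear extension of $\langle\cdot,\cdot\rangle|_x$.*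
2. *(Meromorphy) There are an open subset $U\subset\mathrm{Spec}(R)$ with $\Sigma\subset U$ and, with $\pi_U=\pi\otimes_R\mathcal O(U)$ and $\tilde\pi_U=\tilde\pi\otimes_R\mathcal O(U)$, a bi-$H(F)$-invariant $\mathcal O(U)$-bilinear pairing $\alpha_\pi:\pi_U\times\tilde\pi_U\to\mathcal O(U)$ such that $\alpha_\pi(v,w)(x)=\alpha_{\pi|_x}(v|_x,w|_x)$ for every $x\in\Sigma$ and all $v\in\pi_U$, $w\in\tilde\pi_U$.*

This statement, posed as a conjecture, comes from Li Cai, Yangyu Fan, "Families of Canonical Local Periods on Spherical Varieties", arXiv:2107.05921 (2021). The proof below uses neither sphericity, nor torsion-freeness, nor non-degeneracy of the pairing. From now on we write $G,H,\dots$ also for the groups of $F$-points, and $\mathbb N=\{0,1,2,\dots\}$.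

**Reduction to connected $H$.** The purpose is to have the structure theory of connected groups for $H$. The subgroup $H^0(F)$ is open of finite index: $H(F)=\bigsqcup_sh_sH^0(F)$. Matrix coefficients of tempered representations are integrable over $H^0(F)$ too, the restricted measure is again rational on compact open subgroups, and
$$\int_{H(F)}\langle\pi(h)v,w\rangle\,dh=\sum_s\int_{H^0(F)}\langle\pi(h)v,\tilde\pi(h_s^{-1})w\rangle\,dh .$$
Suppose the theorem holds for $H^0$, with pairings $\alpha^0$ and open set $U$. Then $\alpha(v,w)=\sum_s\alpha^0(v,h_s^{-1}w)$ has the required compatibility with $\tau$ in part 1, and the required specializations in part 2 with the same $U$. Invariance under all of $H(F)\times H(F)$ follows: in part 1 because $\tau$ is injective and the complex integral over $H(F)$ is invariant; in part 2 because a function on $U$ that vanishes at all points of the dense set $\Sigma$ is zero, $R$ being reduced (Step 3 of Section 7 spells this out). **From now on $H$ is connected.**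

## 3. Textbook facts about $H$, about exponents, and about cocharacters

Let $A_H\subset H$ be a maximal split torus, $M_H=Z_H(A_H)$, $P_{H,0}=M_HN_{H,0}$ a minimal parabolic, $X=X_*(A_H)$, $V=X\otimes\mathbb R$. Define $\nu:M_H\to V$ by $\langle\chi,\nu(m)\rangle=\mathrm{ord}_F\chi(m)$ for rational characters $\chi$ of $M_H$. Put
$$V^+=\{v\in V:\langle\alpha,v\rangle\ge0\text{ for all weights }\alpha\text{ of }A_H\text{ on }\mathrm{Lie}\,N_{H,0}\}.$$

**(Cartan)** One has $\nu(\lambda(\varpi))=\lambda$ for $\lambda\in X$. The image $\Lambda=\nu(M_H)$ is a lattice containing $X$ with finite index, and $M_H^1=\ker\nu$ is the maximal compact subgroup of $M_H$. There is a special maximal compact open subgroup $K_H\supset M_H^1$ such that $m\mapsto K_HmK_H$ induces a bijection $\Lambda\cap V^+\cong K_H\backslash H/K_H$. (Bruhat–Tits, *Groupes réductifs sur un corps local I*, 4.4.3; Tits, *Reductive groups over local fields*, 3.3.3; Waldspurger, *La formule de Plancherel pour les groupes p-adiques*, §I.1.)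

**(Temp)** For a parabolic $P=MN$ and $a$ in the center of $M$ put $\delta_P(a)=|\det(\mathrm{Ad}(a)|_{\mathrm{Lie}\,N})|$. If $\pi_0$ is irreducible tempered, every exponent $\chi$ of its normalized Jacquet module along $P$ has $\mathrm{Re}\,\chi$ in the closed cone spanned by the roots in $N$ (Waldspurger, op. cit., Prop. III.2.2). Hence, if $a$ lies in the maximal split central torus of $M$ and $|\alpha(a)|\le1$ for all roots $\alpha$ in $N$, every eigenvalue $\mu$ of $a$ on the *unnormalized* Jacquet module $(\pi_0)_N$ (the coinvariants) satisfies $|\mu|\le\delta_P(a)^{1/2}$.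

**(Dyn)** For a cocharacter $\lambda$ of a connected reductive group $\mathsf G$, the group $P_{\mathsf G}(\lambda)=\{g:\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}\text{ exists}\}=Z_{\mathsf G}(\lambda)N_{\mathsf G}(\lambda)$ is a parabolic subgroup, and $N_{\mathsf G}(\lambda)\times Z_{\mathsf G}(\lambda)\times N_{\mathsf G}(-\lambda)\to\mathsf G$ is an open immersion (Springer, *Linear Algebraic Groups*, §13.4). For closed $\mathsf G\subset GL_N$ these groups are the intersections of $\mathsf G$ with those of $GL_N$.

We also use the Iwasawa decomposition, the compactness of $P\backslash G$ for a parabolic $P$, and the fact that the unitary induction of a unitary character of a minimal Levi is a finite direct sum of irreducible tempered representations.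

Write $\delta_H=\delta_{P_{H,0}}$ on $A_H$. Let $\lambda\in X\cap V^+$ and $L=Z_H(\lambda)$. Then $P_{H,0}\subset P_H(\lambda)$ and $\mathrm{Lie}\,N_{H,0}=\mathrm{Lie}(N_{H,0}\cap L)\oplus\mathrm{Lie}\,N_H(\lambda)$. If $a\in A_H$ is central in $L$, it acts trivially on the first summand, so $\delta_{P_H(\lambda)}(a)=\delta_H(a)$.

## 4. Cones on which the operators multiply

For a compact group $C$ and a smooth module over a $\mathbb Q$-algebra let $e_C$ be averaging over $C$; on each vector it is a finite average with rational weights. If $v,w$ are fixed by a compact open $K'$, then $\langle gv,w\rangle=\langle e_{K'}gv,w\rangle$. So we want to sum powers of the operators $T_g=e_{K'}g$ on $K'$-invariants. This requires $T_{a}T_{b}=T_{ab}$, which is false in general. In Test 2, with $K$ in place of $K'$, the operator $e_Kae_K$ acts on $v$ by $\omega_1=\theta/(q+1)$ and $e_Ka^2e_K$ by $\omega_2=\bigl(\theta^2/(q+1)-1\bigr)/q\ne\omega_1^2$ in general. And $a$, $a^{-1}$ together are worse: $\omega_1^2\ne1$ in the tempered range. The cure has two parts: groups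 $K'$ with an Iwahori factorization, and a subdivision of the cone $V^+$ of $H$, which in general is not adapted to $G$.

Fix a closed embedding $G\subset GL_N$ over $F$ with $A_H$ diagonal, of weights $\chi_1,\dots,\chi_N\in X^*(A_H)$.

**Definition.** A finite family $(\lambda_i)_{i\in I}$ in $X\cap V^+$, with $\lambda_I:=\sum_{i\in I}\lambda_i$, is *good* if
$$\text{for all }s,t\text{, the numbers }\langle\lambda_i,\chi_s-\chi_t\rangle\ (i\in I)\text{ are all}\ge0\text{ or all}\le0.\tag{2}$$

In particular, if $\langle\lambda_I,\chi_s-\chi_t\rangle=0$ then all $\langle\lambda_i,\chi_s-\chi_t\rangle$ vanish. A family with a single member is good. Put $a_i=\lambda_i(\varpi)$ and $a^n=\prod_{i\in I}a_i^{n_i}$ for $n\in\mathbb Z^I$. Conjugation $g\mapsto a^ng a^{-n}$ multiplies the $(s,t)$ entry by $\varpi^{\sum_in_i\langle\lambda_i,\chi_s-\chi_t\rangle}$. Elements of $Z_G(\lambda_I)$ have nonzero entries only at $(s,t)$ with $\langle\lambda_I,\chi_s-\chi_t\rangle=0$. Hence all $\lambda_i$ $(i\in I)$ are central in $Z_G(\lambda_I)$.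

**The fan.** Cut $V^+$ by the hyperplanes $\chi_s=\chi_t$ and by finitely many further rational hyperplanes that make all cones strongly convex, and refine to a simplicial rational fan $\Delta$ with support $V^+$. Let $\lambda_i\in X$ $(i\in\mathcal R)$ be nonzero generators of its rays; identify a cone with the set $I\subset\mathcal R$ of its rays. On each cone every $\chi_s-\chi_t$ has a constant sign, so $(\lambda_i)_{i\in I}$ is good for every cone $I$, including $I=\emptyset$, $\lambda_\emptyset=0$.

**Example.** For the torus in $PGL_2$, embed $PGL_2\subset GL_3$ by the adjoint representation, with weights $1,0,-1$. Here $N_{H,0}=1$, $V^+=V=\mathbb R$, and $\Delta=\{0,\ \mathbb R_{\ge0},\ \mathbb R_{\le0}\}$ with rays $\pm\lambda$, $\lambda(x)=\mathrm{diag}(x,1)$. The family $(\lambda,-\lambda)$ is not good.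

**Lemma 1.** *Let $\mathsf G\in\{G,H\}$, $\Gamma_n=1+\varpi^nM_N(\mathcal O_F)$, $K'_n=\mathsf G\cap\Gamma_n$, and let a finite set of good families be given. There is $n_0\geq 1$ such that for all $n\ge n_0$ and all given families, with $K'=K'_n$, $N'=N_{\mathsf G}(\lambda_I)\cap K'$, $M'=Z_{\mathsf G}(\lambda_I)\cap K'$, $N'^-=N_{\mathsf G}(-\lambda_I)\cap K'$: one has $K'=N'M'N'^-$ with unique factorization, and for $i\in I$: $a_iN'a_i^{-1}\subset N'$, $a_i$ centralizes $M'$, $a_i^{-1}N'^-a_i\subset N'^-$.*

*Proof.* In $GL_N$, grade the coordinates by $\langle\lambda_I,\chi_s\rangle$. For $n\ge1$, block Gauss elimination factors each element of $\Gamma_n$ into a block unipotent, a block diagonal and an opposite block unipotent matrix, all in $\Gamma_n$. For $n$ large, $K'_n$ lies in the open cell of (Dyn) for each of the finitely many $\lambda_I$, so each element of $K_n'$ factors inside $\mathsf G$. By uniqueness of the factorization in $GL_N$, the factors lie in $\Gamma_n$, hence in $K'_n$. If $u\in N'$, a nonzero off-diagonal entry at $(s,t)$ has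 $\langle\lambda_I,\chi_s-\chi_t\rangle>0$, so $\langle\lambda_i,\chi_s-\chi_t\rangle\ge0$ by (2), and conjugation by $a_i$ multiplies the entry by an element of $\mathcal O_F$. Also $a_i\in A_H$ commutes with $\lambda_I$, so it normalizes $N_{\mathsf G}(\lambda_I)$. Thus $a_iN'a_i^{-1}\subset N'$. The argument for $N'^-$ is the same with signs reversed, and $a_i$ is central in $Z_{\mathsf G}(\lambda_I)$. $\square$

Fix $n_0$ valid for all cones of $\Delta$ and $\mathsf G=G$. The groups $K'_n\subset G$ with $n\ge n_0$ do not depend on the cone; only their factorizations do. For such a $K'$ and a cone we have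
$$e_{K'}=e_{N'}e_{M'}e_{N'^-}.$$
Indeed $M'$ normalizes $N'$, so $N'M'$ is a group. Both the push-forward to $K'$ of the product of the probability Haar measures of $N'$, $M'$, $N'^-$ and the Haar measure of $K'$ are probability measures invariant under left translation by $N'M'$ and right translation by $N'^-$. As $N'M'\times N'^-$ acts simply transitively on $K'$, they agree.

Let $A$ be a commutative $\mathbb Q$-algebra, $\rho$ a smooth $A[G]$-module, $K'=K'_n$ with $n\ge n_0$, and $T_g=e_{K'}\rho(g)|_{\rho^{K'}}$. For $i\in\mathcal R$ let $N_i=N_G(\lambda_i)$, $M_i=Z_G(\lambda_i)$, $P_i=M_iN_i$, and let $j_i:\rho\to\rho_{N_i}$ be the projection to coinvariants.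

**Lemma 2.**
(a) *For a cone $I$ of $\Delta$ and $n\in\mathbb N^I$, the $T_{a_i}$ $(i\in I)$ commute and $T_{a^n}=\prod_{i\in I}T_{a_i}^{n_i}$.*
(b) *$j_i(T_{a_i}v)=a_i\,j_i(v)$ for $v\in\rho^{K'}$.*
(c) *For $v\in\rho^{K'}$: $j_i(v)=0$ if and only if $T_{a_i}^kv=0$ for some $k$.*
(d) *$\rho\mapsto\rho^{K'}$, $T_g$ and $\rho_{N_i}$ commute with base change $A\to A'$.*

*Proof.* (a) Let $a,b$ be in the monoid generated by the $a_i$, $i\in I$. Moving $a$ to the right past $e_{N'}e_{M'}$ and $b$ to the left past $e_{N'^-}$,
$$e_{K'}a\,e_{K'}b\,e_{K'}=e_{K'}\,a\,e_{N'}e_{M'}e_{N'^-}\,b\,e_{K'}=e_{K'}\,e_{aN'a^{-1}}\,e_{M'}\,ab\,e_{b^{-1}N'^-b}\,e_{K'}=e_{K'}ab\,e_{K'},$$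
because $aN'a^{-1}$, $M'$ and $b^{-1}N'^-b$ are contained in $K'$. So $T_aT_b=T_{ab}=T_{ba}=T_bT_a$.

(b) Use the cone $\{i\}$ and let $a=a_i^k$, $k\ge1$. The vector $av$ is fixed by $aK'a^{-1}$, which contains $aM'a^{-1}=M'$ and $aN'^-a^{-1}\supset N'^-$. So $T_av=e_{N'}av$, and as $N'\subset N_i$ this has the same image as $av$ in $\rho_{N_i}$.

(c) Let $j_i(v)=0$. Then $v$ is a finite sum of elements $uv'-v'$ with $u\in N_i$; the finitely many $u$ lie in one compact open subgroup $N_1\subset N_i$, and $e_{N_1}v=0$. Conjugation by $a=a_i$ contracts $N_i$ strictly, so $a^kN_1a^{-k}\subset N'$ for some $k$. By (a) and the formula in (b),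
$$T_a^kv=T_{a^k}v=e_{N'}a^kv=e_{N'}e_{a^kN_1a^{-k}}a^kv=e_{N'}a^ke_{N_1}v=0.$$
Conversely $T_a^kv=0$ gives $a^kj_i(v)=0$ by (b), and $a$ is invertible on $\rho_{N_i}$.

(d) $\rho^{K'}=e_{K'}\rho$ is a direct summand of $\rho$, cut out by an idempotent that commutes with base change, and coinvariants are a cokernel. $\square$

Keep (c) in mind: on $\rho^{K'}$, the operator $T_{a_i}$ is nilpotent in the direction of $\ker j_i$, and everything else is seen by the Jacquet module.

## 5. Volumes of double cosets are eventually geometric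

To sum over $K_H\backslash H/K_H$ we need the volumes. For $H=PGL_2$, $K_H=PGL_2(\mathcal O_F)$ of volume $1$ and $a=\mathrm{diag}(\varpi,1)$, the number of vertices at distance $n$ gives $\mathrm{vol}(K_Ha^nK_H)=(q+1)q^{n-1}$ for $n\ge1$ but $1$ for $n=0$. So we can only expect $c\,\delta_H(a^n)^{-1}$ *after* the first few terms, and the exceptional slices must be treated apart.

**Lemma 3.** *Let $C_1,C_2\subset H$ be compact open subgroups and $(\lambda_i)_{i\in I}$ a good family. There are $B\ge0$ and $c\in\mathbb Q_{>0}$ with $\mathrm{vol}(C_1\cap a^nC_2a^{-n})=c\,\delta_H(a^n)$ for all $n\in\mathbb N^I$ with all $n_i\ge B$.*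

*Proof.* For $I=\emptyset$ there is nothing to show. Let $P=P_H(\lambda_I)=LN$, $L=Z_H(\lambda_I)$, $N^-=N_H(-\lambda_I)$. Take $K'=H\cap\Gamma_r\subset C_1\cap C_2$ with $r$ large as in Lemma 1 for $\mathsf G=H$ and this family, with factors $N',L',N'^-$. Write $a=a^n$.

**Step 1.** *This step computes the volume for $K'$ itself.* We have $aK'a^{-1}=(aN'a^{-1})L'(aN'^-a^{-1})$ with $aN'a^{-1}\subset N'$ and $aN'^-a^{-1}\supset N'^-$. By uniqueness of factorizations $K'\cap aK'a^{-1}=(aN'a^{-1})L'N'^-$. The group $K'$ is the disjoint union of $[N':aN'a^{-1}]=\delta_P(a)^{-1}$ left translates of this set by elements of $N'$. As $a$ is central in $L$, $\delta_P(a)=\delta_H(a)$, and $\mathrm{vol}(K'\cap aK'a^{-1})=\mathrm{vol}(K')\,\delta_H(a)$.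

**Step 2.** *This step reduces the lemma to counting a finite set.* Map $g\in C_1\cap aC_2a^{-1}$ to $(gK',a^{-1}gaK')\in C_1/K'\times C_2/K'$, a finite set. Two elements $g,g'$ have the same image iff $g^{-1}g'\in K'\cap aK'a^{-1}$, and the source is stable under right translation by this group. So the nonempty fibers are left cosets of $K'\cap aK'a^{-1}$, and
$$\mathrm{vol}(C_1\cap aC_2a^{-1})=|S_a|\,\mathrm{vol}(K')\,\delta_H(a),\qquad S_a=\{(x,y):\exists\,g\in x,\ a^{-1}ga\in y\}.$$
It remains to show that $S_a$ does not depend on $n$ when $\min_in_i$ is large. We claim that it equals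
$$S=\{(x,y):\exists\,l\in L,\ n^-\in N^-,\ u\in N\text{ with }ln^-\in x,\ lu\in y\}.$$

**Step 3.** *This step shows $S\subset S_a$.* Given $l,n^-,u$, put
$$g=l(aua^{-1})n^-=ln^-\cdot(n^-)^{-1}(aua^{-1})n^-.$$
The off-diagonal entries of $u$ sit at $(s,t)$ with $\langle\lambda_I,\chi_s-\chi_t\rangle>0$, and by (2) the exponent $\sum_in_i\langle\lambda_i,\chi_s-\chi_t\rangle$ is at least $(\min_in_i)\langle\lambda_I,\chi_s-\chi_t\rangle$. So $aua^{-1}\to1$, and likewise $a^{-1}n^-a\to1$, as $\min_in_i\to\infty$. For $\min_in_i$ large, $g\in ln^-K'=x$, and since $a$ is central in $L$, $a^{-1}ga=lu\,(a^{-1}n^-a)\in luK'=y$. As there are finitely many $(x,y)$, one bound serves them all.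

**Step 4.** *This step shows $S_a\subset S$ by compactness.* If this fails for arbitrarily large $\min_in_i$, then some $(x,y)\notin S$ lies in $S_{a_k}$ for a sequence $a_k=a^{n^{(k)}}$ with $\min_in_i^{(k)}\to\infty$. Choose $g_k\in x$ with $a_k^{-1}g_ka_k\in y$; passing to a subsequence, $g_k\to g\in x$ and $a_k^{-1}g_ka_k\to g'\in y$. Now $(a_k^{-1}g_ka_k)_{st}=\varpi^{-e_k}(g_k)_{st}$ with $e_k=\sum_in_i^{(k)}\langle\lambda_i,\chi_s-\chi_t\rangle$. By (2):

- if $\langle\lambda_I,\chi_s-\chi_t\rangle>0$, then $e_k\to+\infty$, and boundedness of $(a_k^{-1}g_ka_k)_{st}$ forces $g_{st}=0$;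
- if it is $<0$, then $e_k\to-\infty$ and $g'_{st}=0$;
- if it is $0$, then $e_k=0$ and $g_{st}=g'_{st}$.

Hence $g\in P_H(-\lambda_I)$, $g'\in P_H(\lambda_I)$, and they have the same block diagonal part, that is, the same Levi component $l\in L$: $g=ln^-$, $g'=lu$. So $(x,y)\in S$, a contradiction.

Finally $(1,1)\in S$, so $c=|S|\,\mathrm{vol}(K')$ is positive and rational. $\square$

Since $M_H^1\subset K_H$, the number $\mathrm v(m):=\mathrm{vol}(K_HmK_H)$ depends only on $\nu(m)$ for $m\in M_H$.

**Lemma 4.** *$\Lambda\cap V^+$ is a finite disjoint union of sets $b_j+\sum_{i\in I_j}\mathbb N\lambda_i$ $(j\in J)$, with $I_j$ a cone of $\Delta$, such that for a lift $m_j\in M_H$ of $b_j$ and some $c_j\in\mathbb Q_{>0}$: $\mathrm v(m_ja^n)=c_j\,\delta_H(a^n)^{-1}$ for all $n\in\mathbb N^{I_j}$.*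

*Proof.* $V^+$ is the disjoint union of the relative interiors of the cones $I$. A point of $\Lambda$ in the relative interior of $I$ is $\sum s_i\lambda_i$ with $s_i>0$; write $s_i=t_i+n_i$ with $0<t_i\le1$, $n_i\in\mathbb N$. So these points form $\bigsqcup_b(b+\sum_{i\in I}\mathbb N\lambda_i)$, with $b$ in the finite set $\Lambda\cap\{\sum t_i\lambda_i:0<t_i\le1\}$. It suffices to decompose one set $b+\sum_{i\in I}\mathbb N\lambda_i\subset\Lambda\cap V^+$, with lift $m_b$ of $b$, by induction on $|I|$; for $I=\emptyset$ take $c=\mathrm v(m_b)$, which is rational. We have $\mathrm v(h)=\mathrm{vol}(K_H)^2/\mathrm{vol}(K_H\cap hK_Hh^{-1})$. Conjugating by $m_b^{-1}$, as $H$ is unimodular,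
$$\mathrm v(m_ba^n)=\mathrm{vol}(K_H)^2\big/\mathrm{vol}\bigl(m_b^{-1}K_Hm_b\cap a^nK_Ha^{-n}\bigr).$$
By Lemma 3 this is $c\,\delta_H(a^n)^{-1}$ with $c\in\mathbb Q_{>0}$ when all $n_i\ge B$ ($B$ an integer). As $\delta_H(a_i)\in q^{\mathbb Z}$, the set $(b+B\lambda_I)+\sum_{i\in I}\mathbb N\lambda_i$ is of the required form. Number $I=\{1,\dots,r\}$. The complement is the disjoint union of the finitely many slices $\{n_1,\dots,n_{s-1}\ge B,\ n_s=t\}$, $1\le s\le r$, $0\le t<B$. Each is of the form $b''+\sum_{i\in I\setminus\{s\}}\mathbb N\lambda_i$, and $I\setminus\{s\}$ is a cone of $\Delta$. Apply induction. $\square$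

With probability measures on $K_H$ we get, for $f:H\to\mathbb C$ locally constant and integrable,
$$\int_Hf\,dh=\sum_{j\in J}c_j\sum_{n\in\mathbb N^{I_j}}\delta_H(a^n)^{-1}\int_{K_H\times K_H}f(k\,m_ja^n\,k')\,dk\,dk',\tag{3}$$
and a locally constant $f$ is integrable iff the right side with $|f|$ is finite.

## 6. Strong temperedness as an inequality, and the formula at a tempered point

The geometric series converge if the eigenvalues of $\delta_H(a_i)^{-1}T_{a_i}$ have absolute value $<1$. (Temp) bounds the eigenvalues by $\delta_{P_i}(a_i)^{1/2}$, so we need a *strict* inequality between two modulus characters. It comes from testing strong temperedness on one explicit positive matrix coefficient.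

**Lemma 5.** *If $Y$ is strongly tempered, then for every nonzero $\lambda\in X\cap V^+$, with $a=\lambda(\varpi)$ and $P=P_G(\lambda)$: $\ \delta_P(a)^{1/2}<\delta_H(a)$.*

*Proof.* Choose a minimal parabolic $P_0=M_0N_0\subset P$ of $G$ whose Levi $M_0$ is the centralizer of a maximal split torus containing $A_H$, and a maximal compact open $K$ with $G=P_0K$. Since $a$ is central in $Z_G(\lambda)$, $\delta_{P_0}(a)=\delta_P(a)$. Let $\phi_0(pk)=\delta_{P_0}(p)^{1/2}$ for $p\in P_0$, $k\in K$, a positive vector in the unitary induction $I=I_{P_0}^G(1)$, and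
$$\Xi(g)=\int_K\phi_0(kg)\,dk=\langle I(g)\phi_0,\phi_0\rangle,$$
with $\mathrm{vol}(K)=1$ and the invariant pairing $\langle\phi,\phi'\rangle=\int_K\phi\phi'$. As $I$ is a finite direct sum of irreducible tempered representations, $\int_H\Xi<\infty$.

**Step 1.** *This step bounds $\Xi(a^r)$ from below.* Let $K'=N'M'N'^-\subset K$ be as in Lemma 1 for $G$ and the single $\lambda$. Let $k=n_1m_1n_1^-\in K'$, $r\ge0$. We have $ka^r=n_1\,(m_1a^r)\,(a^{-r}n_1^-a^r)$, where $n_1\in N_G(\lambda)\subset N_0$, $a^{-r}n_1^-a^r\in N'^-\subset K$ and $m_1a^r=a^rm_1$ with $m_1\in K$. So $\phi_0(ka^r)=\phi_0(a^rm_1)=\delta_{P_0}(a)^{r/2}=\delta_P(a)^{r/2}$. Hence $\Xi(a^r)\ge\kappa_1\,\delta_P(a)^{r/2}$ with $\kappa_1=\mathrm{vol}(K')>0$.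

**Step 2.** *This step passes from $a^r$ to its double coset.* The function $(g,k)\mapsto\phi_0(gk)/\phi_0(g)$ on $G\times K_H$ is continuous, positive and left $P_0$-invariant in $g$; as $P_0\backslash G\times K_H$ is compact, it is bounded below by some $\kappa>0$. So $I(k)\phi_0\ge\kappa\phi_0$ pointwise for $k\in K_H$. Since $\Xi(kgk')=\langle I(g)I(k')\phi_0,I(k^{-1})\phi_0\rangle$ and all functions here are positive, $\Xi(kgk')\ge\kappa^2\,\Xi(g)$ for $k,k'\in K_H$.

**Step 3.** *This step compares with the volumes.* The double cosets $K_Ha^rK_H$, $r\ge0$, are disjoint by (Cartan), as the $r\lambda$ are distinct elements of $\Lambda\cap V^+$. By Lemma 3 for the single $\lambda$ with $C_1=C_2=K_H$, $\mathrm v(a^r)=\mathrm{const}\cdot\delta_H(a)^{-r}$ for $r$ large. So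
$$\infty>\int_H\Xi\ \ge\ \mathrm{const}\sum_{r\gg0}\bigl(\delta_P(a)^{1/2}\delta_H(a)^{-1}\bigr)^r$$
with a positive constant, and the ratio is $<1$. $\square$

**Examples.** Torus in $PGL_2$, $\lambda(x)=\mathrm{diag}(x,1)$: $q^{-1/2}<1$. Diagonal $PGL_2\subset PGL_2^3$: $q^{-3/2}<q^{-1}$. For the diagonal $PGL_2\subset PGL_2^2$ we would need $q^{-1}<q^{-1}$; so this pair is not strongly tempered.

Put $\gamma_i:=\delta_H(a_i)^{-1}\in q^{\mathbb Z}\subset\mathbb Q^\times$ for $i\in\mathcal R$.

**Lemma 6.** *Let $\pi_0$ be an irreducible tempered complex representation, $K'=K'_n$ $(n\ge n_0)$, $Y$ strongly tempered. For all $i\in\mathcal R$, $\gamma_iT_{a_i}$ on $\pi_0^{K'}$ has spectral radius $<1$.*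

*Proof.* Let $T_{a_i}v=\mu v$, $v\ne0$, $\mu\ne0$. No power of $T_{a_i}$ kills $v$, so $j_i(v)\ne0$ by Lemma 2(c), and $a_ij_i(v)=\mu j_i(v)$ by (b). Here $a_i$ lies in the split central torus $\lambda_i(\mathbb G_m)$ of $M_i$, and $|\alpha(a_i)|<1$ for the roots $\alpha$ in $N_i$. By (Temp) and Lemma 5, $|\gamma_i\mu|\le\delta_H(a_i)^{-1}\delta_{P_i}(a_i)^{1/2}<1$. $\square$

**The formula.** Let $A$ be a commutative $\mathbb Q$-algebra, $\rho,\tilde\rho$ smooth $A[G]$-modules with an invariant $A$-bilinear pairing into $A$, $v\in\rho$, $w\in\tilde\rho$. The sets $K_Hv$ and $\{m_j^{-1}k^{-1}w:k\in K_H,\ j\in J\}$ are finite by smoothness. Choose $K'=K'_n\subset G$, $n\ge n_0$, fixing all these vectors. **If** all $1-\gamma_iT_{a_i}$ $(i\in\mathcal R)$ are invertible on $\rho^{K'}$, put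
$$\alpha_{K'}(v,w):=\sum_{j\in J}c_j\int_{K_H\times K_H}\Big\langle\prod_{i\in I_j}(1-\gamma_iT_{a_i})^{-1}k'v,\ m_j^{-1}k^{-1}w\Big\rangle\,dk\,dk'\ \in A.\tag{4}$$
The factors commute by Lemma 2(a), and the integrals are finite averages with rational weights. By Lemma 2(d), (4) is compatible with base change $A\to A'$: invertibility is preserved, and the same $K'$ can be used.

Let $A=\mathbb C$ and $\rho=\pi_0$ irreducible tempered. For $v'\in\rho^{K'}$, $w'\in\tilde\rho^{K'}$ we have $\langle T_gv',w'\rangle=\langle gv',e_{K'}w'\rangle=\langle gv',w'\rangle$. So Lemma 2(a) gives, for $n\in\mathbb N^{I_j}$,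
$$\delta_H(a^n)^{-1}\langle k\,m_ja^nk'v,w\rangle=\Big\langle\prod_{i\in I_j}(\gamma_iT_{a_i})^{n_i}\,k'v,\ m_j^{-1}k^{-1}w\Big\rangle .\tag{5}$$
The $T_{a_i}$ $(i\in I_j)$ commute on the finite-dimensional space $\pi_0^{K'}$ and the $\gamma_iT_{a_i}$ have spectral radius $<1$. So the multiple geometric series over $n$ converges absolutely, and by (3)
$$\int_H\langle\pi_0(h)v,w\rangle\,dh=\alpha_{K'}(v,w).\tag{6}$$

**Example.** For the torus in $PGL_2$ with $\mathrm{vol}(K_H)=1$: $J=\{0,+,-\}$, $m_0=1$, $m_\pm=a^{\pm1}$, all $c_j=\gamma_i=1$. So (4) is the average over $K_H\times K_H$ of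
$$\langle k'v,k^{-1}w\rangle+\langle(1-T_a)^{-1}k'v,\,a^{-1}k^{-1}w\rangle+\langle(1-T_{a^{-1}})^{-1}k'v,\,ak^{-1}w\rangle.$$

**Proof of part 1 of Theorem A.** Let $x\in\Sigma$, $\rho=\pi|_x$, $\tilde\rho=\tilde\pi|_x$, $A=k(x)$. The space $\rho^{K'}=\pi^{K'}\otimes_Rk(x)$ is finite-dimensional. For $\tau\in\mathcal E(\pi|_x)\ne\emptyset$ the representation $\rho_\tau$ is irreducible tempered, and Lemma 6 shows $\tau\bigl(\det(1-\gamma_iT_{a_i}\mid\rho^{K'})\bigr)\ne0$. So $1-\gamma_iT_{a_i}$ is invertible on $\rho^{K'}$ over $k(x)$, for every $i\in\mathcal R$ and $K'=K'_n$, $n\ge n_0$. Thus (4) defines $\alpha_{K'}(v,w)\in k(x)$ without reference to $\tau$, and base change along $\tau$ together with (6) gives $\tau(\alpha_{K'}(v,w))=\alpha_{\rho_\tau}(v\otimes1,w\otimes1)$ for *every* $\tau\in\mathcal E(\pi|_x)$. As $\tau$ is injective and $\mathcal E(\pi|_x)$ is nonempty, the value is the unique element of $k(x)$ with this property. In particular it does not depend on $K'$, and it is $k(x)$-bilinear and bi-$H$-invariant in $(v,w)$ because $\alpha_{\rho_\tau}$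 is. This is $\alpha_{\pi|_x}$. $\blacksquare$

## 7. Infinitely many levels, one open set

For part 2 the direct approach is to use (4) over $R$. Fix a level $K'=K'_n$. The locus $U_n$ where all $1-\gamma_iT_{a_i}$ are surjective on $\pi^{K'_n}$ is the complement of the supports of finitely generated cokernels, so it is open. It contains $\Sigma$ by what we have just proved. Over $U_n$, formula (4) works for all vectors of level $K'_n$.

Here the approach stops. Different $v,w$ need arbitrarily deep levels, and part 2 asks for one $U$. We would have to take $\bigcap_nU_n$, and an infinite intersection of open sets containing $\Sigma$ need not contain an open set around $\Sigma$. On the line $\mathrm{Spec}\,\mathbb Q[x]$ with $\Sigma=\{x=m+\tfrac12: m\in\mathbb Z\}$, the open sets $D(x-n)$, $n\in\mathbb Z$, all contain $\Sigma$, but their intersection contains no nonempty open set, since a nonempty open set omits only finitely many closed points.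

What gets past this point is Lemma 2(c). At any level, $T_{a_i}$ is nilpotent on $\ker j_i$, where $1-\gamma_iT_{a_i}$ is invertible for free. The rest embeds into the Jacquet module $\pi_{N_i}$, which does not know the level. The module $\pi_{N_i}$ need not be finitely generated over $R$, but it is generated over $R[M_i]$ by a finitely generated $R$-module $W_i$, and $a_i$ is *central* in $M_i$. So a polynomial identity for $a_i$ that holds on $W_i$ holds on all of $\pi_{N_i}$.

**Proof of part 2 of Theorem A.** $R$ is a Noetherian $\mathbb Q$-algebra.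

**Step 1: the open set $U$.** *This step defines $U$ from the Jacquet modules and shows $\Sigma\subset U$.* Fix $i\in\mathcal R$. The finitely many generators of $\pi$ are fixed by some compact open $K_0$, so $\pi=R[G]\,\pi^{K_0}$. Since $P_i\backslash G$ is compact, $G=\bigcup_sP_ig_sK_0$ is a finite union, and $\pi=R[P_i]\sum_sg_s\pi^{K_0}$. For $u\in N_i$, $m\in M_i$ we have $j_i(umv)=m\,j_i(v)$, so $\pi_{N_i}$ is generated over $R[M_i]$ by the $j_i(g_s\pi^{K_0})$. As $\pi^{K_0}$ is a finitely generated $R$-module, finitely many elements generate $\pi_{N_i}$ over $R[M_i]$. Lift them to $\pi$ and choose $K''=K'_{n''}$, $n''\ge n_0$, fixing the lifts. Then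
$$W_i:=j_i(\pi^{K''})$$
is a finitely generated $R$-module, stable under $a_i$ by Lemma 2(b), with $R[M_i]W_i=\pi_{N_i}$. Put
$$C_i=\mathrm{coker}(1-\gamma_ia_i:W_i\to W_i),\qquad U:=\mathrm{Spec}(R)\setminus\bigcup_{i\in\mathcal R}\mathrm{Supp}\,C_i,$$
which is open. Let $x\in\Sigma$. The surjection $j_i:\pi^{K''}\to W_i$ takes $T_{a_i}$ to $a_i$, so $C_i\otimes k(x)$ is a quotient of the cokernel of $1-\gamma_iT_{a_i}$ on $\pi^{K''}\otimes k(x)=(\pi|_x)^{K''}$. That cokernel is $0$ by the proof of part 1. By Nakayama, $x\notin\mathrm{Supp}\,C_i$. So $\Sigma\subset U$.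

**Step 2: invertibility at all levels.** *This step shows that over $U$ formula (4) applies to all vectors.* Let $D(f)\subset U$ be a principal open set. Claim: for every $K'=K'_n$, $n\ge n_0$, and every $i\in\mathcal R$, the operator $1-\gamma_iT_{a_i}$ is bijective on $(\pi^{K'})_f=(\pi_f)^{K'}$.

*On the Jacquet module.* Since $(C_i)_f=0$, $\varphi=1-\gamma_ia_i$ is surjective on $W_{i,f}$. Let $w_1,\dots,w_r$ generate $W_{i,f}$ over $R_f$ and write $w_k=\varphi\bigl(\sum_lb_{kl}w_l\bigr)$ with $b_{kl}\in R_f$. View $W_{i,f}$ as a module over $R_f[X]$ with $X$ acting as $\varphi$. The matrix $1-X(b_{kl})$ kills the column of the $w_l$, so its determinant kills $W_{i,f}$. This determinant is $1-Xg(X)$ for some $g\in R_f[X]$. Hence $\varphi\,g(\varphi)=1$ on $W_{i,f}$. As $a_i=\lambda_i(\varpi)$ is central in $M_i=Z_G(\lambda_i)$ and $R_f[M_i]W_{i,f}=(\pi_{N_i})_f$, also $\varphi\,g(\varphi)=1$ on $(\pi_{N_i})_f$. So $\varphi$ is bijective there, with inverse a polynomial in $a_i$. Therefore $\varphi$ is bijective on every $a_i$-stable $R_f$-submodule,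 in particular on $j_i(\pi^{K'})_f$.

*On the kernel.* Let $Q=\pi^{K'}$ and $Q_0=\ker(j_i|_Q)$. By Lemma 2(b), $Q_0$ is $T_{a_i}$-stable; by (c), each of its elements is killed by a power of $T_{a_i}$; it is finitely generated, as $R$ is Noetherian. So $T_{a_i}$ is nilpotent on $Q_0$, and $1-\gamma_iT_{a_i}$ is bijective on $(Q_0)_f$.

*Together.* In the exact sequence $0\to(Q_0)_f\to Q_f\to j_i(Q)_f\to0$ the operators $T_{a_i},T_{a_i},a_i$ correspond, and $1-\gamma_i(\cdot)$ is bijective on the outer terms. Hence it is bijective in the middle.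

**Step 3: the pairing.** *This step specializes and glues.* For $D(f)\subset U$, $v\in\pi_f$, $w\in\tilde\pi_f$, Step 2 and (4) with $A=R_f$ give $\alpha_{f,K'}(v,w)\in R_f$. By base change $R_f\to k(x)$ and the proof of part 1, for all $x\in\Sigma\cap D(f)$,
$$\alpha_{f,K'}(v,w)(x)=\alpha_{\pi|_x}(v|_x,w|_x).\tag{7}$$
The set $\Sigma\cap D(f)$ is dense in $D(f)$. An element of $R_f$ vanishing at all its points has all of $\mathrm{Spec}\,R_f$ as zero set, so it is nilpotent, hence $0$ because $R_f$ is reduced. So identities in $R_f$ may be checked at the points of $\Sigma\cap D(f)$. By (7), $\alpha_f:=\alpha_{f,K'}$ is independent of $K'$, $R_f$-bilinear and bi-$H$-invariant, because every $\alpha_{\pi|_x}$ is $k(x)$-bilinear and bi-$H$-invariant. For the same reason $\alpha_f$ and $\alpha_{f'}$ agree on $D(f)\cap D(f')=D(ff')$. For $v\in\pi_U$, $w\in\tilde\pi_U$ the elements $\alpha_f(v|_{D(f)},w|_{D(f)})$, $D(f)\subset U$, therefore glue to $\alpha_\pi(v,w)\in\mathcal O(U)$. The pairing $\alpha_\pi$ is $\mathcal O(U)$-bilinear and bi-$H(F)$-invariant,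 and $\alpha_\pi(v,w)(x)=\alpha_{\pi|_x}(v|_x,w|_x)$ for all $x\in\Sigma$. By density it is the only pairing with this property. With the reduction in Section 2, Theorem A is proved. $\blacksquare$

**Check against (1).** For the torus in $PGL_2$ and an irreducible unramified principal series with $\theta=q^{1/2}(z+z^{-1})$, $z\neq z^{-1}$, the eigenvalues of $a$ on the unnormalized Jacquet module are $q^{-1/2}z^{\pm1}$. The product $(1-q^{-1/2}z)(1-q^{-1/2}z^{-1})=(q+1-\theta)/q$ is, up to the factor $q$, the denominator in (1). For vectors of deeper level the same two eigenvalues are the only possible nonzero eigenvalues of $T_a$, so no new poles appear.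

## 8. A numerical criterion, larger families, and bounded denominators

The proof gives more than Theorem A; the following supplement was not used above. For an $A_H$-stable subspace or subquotient $\mathfrak s$ of $\mathfrak g=\mathrm{Lie}\,G$ put $\|\lambda\|_{\mathfrak s}=\sum_\alpha|\langle\alpha,\lambda\rangle|$, over the weights $\alpha$ of $A_H$ on $\mathfrak s$ with multiplicity; $\mathfrak h=\mathrm{Lie}\,H$.

**Theorem B.** *Let $H\subset G$ be connected reductive groups over $F$ (no sphericity assumed).*

1. *(Criterion.) $H\backslash G$ is strongly tempered if and only if $\|\lambda\|_{\mathfrak g/\mathfrak h}>\|\lambda\|_{\mathfrak h}$ for all nonzero $\lambda\in X_*(A_H)$.*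

2. *(Families beyond the tempered case.) Let $R$ be a reduced Noetherian $\mathbb Q$-algebra, $\pi$ a finitely generated smooth admissible $R[G]$-module (possibly with torsion), $\tilde\pi$ any smooth $R[G]$-module, $\langle\cdot,\cdot\rangle:\pi\times\tilde\pi\to R$ an invariant $R$-bilinear pairing. Let $\Sigma\subset\mathrm{Spec}(R)$ be a dense set of (not necessarily closed) points. Suppose that for each $x\in\Sigma$ the set $\mathcal E'(x)$ of embeddings $\tau:k(x)\hookrightarrow\mathbb C$ such that*
$$\text{every eigenvalue }\mu\text{ of }a_i\text{ on }((\pi|_x)_\tau)_{N_i}\text{ satisfies }|\mu|<\delta_H(a_i)\quad(i\in\mathcal R)\tag{8}$$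
*is nonempty. Neither strong temperedness nor irreducibility is assumed. Then for $\tau\in\mathcal E'(x)$ the integral over $H(F)$ of every matrix coefficient $\langle hv,w\rangle$ of $(\pi|_x)_\tau\times(\tilde\pi|_x)_\tau$ converges absolutely, and the conclusions of parts 1 and 2 of Theorem A hold with $\mathcal E'(x)$ in place of $\mathcal E(\pi|_x)$. One may take*
$$U=\{y\in\mathrm{Spec}(R):\ 1-\delta_H(a_i)^{-1}a_i\text{ is invertible on }(\pi|_y)_{N_i}\text{ for all }i\in\mathcal R\},$$
*and then $\alpha_\pi$ is unique.*

3. *(Bounded denominators.) In 2 (hence in Theorem A for connected $H$), for every $d\in R$ with $D(d)\subset U$ there is $e\ge0$, independent of $v,w$, with $d^e\alpha_\pi(v,w)|_{D(d)}\in\mathrm{im}(R\to R_d)$ for all $v\in\pi$, $w\in\tilde\pi$.*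

**Proof of 1.** *We translate Lemma 5 into weights and check that its inequality suffices.* The weights of $A_H$ on $\mathfrak g$, and those on $\mathfrak h$, sum to $0$. So for $\lambda\in X\cap V^+$, $a=\lambda(\varpi)$, the positive pairings contribute half of the norm:
$$\delta_{P_G(\lambda)}(a)=q^{-\|\lambda\|_{\mathfrak g}/2},\qquad\delta_H(a)=\delta_{P_H(\lambda)}(a)=q^{-\|\lambda\|_{\mathfrak h}/2}.$$
Thus $\delta_{P_G(\lambda)}(a)^{1/2}<\delta_H(a)$ means $\|\lambda\|_{\mathfrak g}>2\|\lambda\|_{\mathfrak h}$, that is, $\|\lambda\|_{\mathfrak g/\mathfrak h}>\|\lambda\|_{\mathfrak h}$. The norms are invariant under the Weyl group of $(H,A_H)$, which moves any $\lambda$ into $V^+$. "Only if" is now Lemma 5. For "if", the inequality for the $\lambda_i$ is all that the proof of Lemma 6 uses besides (Temp), so Lemma 6 holds for every irreducible tempered $\pi_0$. By (5), the right side of (3) is then finite for $|f|$, $f$ a matrix coefficient of $\pi_0$. The same holds for a finite length representation with tempered irreducible subquotients: taking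 $K'$-invariants is exact, so the eigenvalues of $T_{a_i}$ are those on the subquotients, and (5) applies again. $\square$

**Proof of 2.** *We check which hypotheses were used, then identify $U$.* Let $\tau\in\mathcal E'(x)$. A nonzero eigenvalue $\mu$ of $T_{a_i}$ on the (finite-dimensional) $K'$-invariants of $(\pi|_x)_\tau$ is an eigenvalue of $a_i$ on $((\pi|_x)_\tau)_{N_i}$ by Lemma 2(b),(c), as in Lemma 6. So (8) gives spectral radius $<1$ for $\gamma_iT_{a_i}$. Then (5) and (6), including absolute convergence, and the proof of part 1 of Theorem A apply verbatim. Section 7 used only that $R$ is a reduced Noetherian $\mathbb Q$-algebra, that $\pi$ is finitely generated and admissible, that $\tilde\pi$ is smooth, and the density of $\Sigma$.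

It remains to identify the set $U$ of Section 7. Let $y\in\mathrm{Spec}(R)$, $k=k(y)$. By Nakayama $y\notin\mathrm{Supp}\,C_i$ iff $C_i\otimes k=0$. We show that this holds iff $1-\gamma_ia_i$ is invertible on $(\pi|_y)_{N_i}$. Let $Z=j_i((\pi|_y)^{K''})$, a finite-dimensional $a_i$-stable subspace of $(\pi|_y)_{N_i}$. The maps
$$(\pi|_y)^{K''}=\pi^{K''}\otimes k\ \to\ W_i\otimes k\ \to\ Z$$
are surjective with composite $j_i$. So the kernel of the second map is the image of $\ker(j_i|_{(\pi|_y)^{K''}})$, on which $T_{a_i}$ is nilpotent. Hence $a_i$ is nilpotent on that kernel, $1-\gamma_ia_i$ is bijective on it, and $C_i\otimes k\cong\mathrm{coker}(1-\gamma_ia_i|_Z)$. If this is $0$, then $1-\gamma_ia_i$ is invertible on the finite-dimensional $Z$ with inverse a polynomial in $a_i$; as $k[M_i]Z=(\pi|_y)_{N_i}$ and $a_i$ is central in $M_i$, it is invertible on $(\pi|_y)_{N_i}$. Conversely, if it is invertible on $(\pi|_y)_{N_i}$, it is injective, hence bijective, on $Z$. Uniqueness of $\alpha_\pi$ follows from density and reducedness. $\square$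

**Proof of 3.** *We write the inverse of $1-\gamma_iT_{a_i}$ at every level with the same denominators.* For connected $H$, the hypotheses of Theorem A imply those of 2, by (Temp) and Lemma 5. Take Step 2 of Section 7 with $f=d$, and rewrite the polynomial in $\varphi$ as a polynomial $g_i\in R_d[X]$ in $a_i$: $(1-\gamma_ia_i)g_i(a_i)=1$ on $(\pi_{N_i})_d$. The $g_i$ do not depend on $K'$. On $Q=\pi^{K'}$ let $T=T_{a_i}$, let $k$ be such that $T^kQ_0=0$, and put $S=\sum_{s<k}\gamma_i^sT^s$, so that $(1-\gamma_iT)S=1-\gamma_i^kT^k$, which is the identity on $(Q_0)_d$. By Lemma 2(b), $j_i$ annihilates the image of $1-(1-\gamma_iT)g_i(T)$ on $Q_d$, so this image lies in $(Q_0)_d$. Therefore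
$$(1-\gamma_iT)\Bigl[g_i(T)+S\bigl(1-(1-\gamma_iT)g_i(T)\bigr)\Bigr]=(1-\gamma_iT)g_i(T)+\bigl(1-(1-\gamma_iT)g_i(T)\bigr)=1,$$
that is,
$$(1-\gamma_iT)^{-1}=g_i(T)+S\bigl(1-(1-\gamma_iT)g_i(T)\bigr)\quad\text{on }Q_d.$$
The level $K'$ enters through $k$, but $S$ has rational coefficients: the only denominators are those of the coefficients of $g_i$. Choose $e_i\ge0$ such that $d^{e_i}g_i$ has coefficients in $\mathrm{im}(R\to R_d)$. Then $d^{e_i}(1-\gamma_iT)^{-1}$ preserves $\mathrm{im}(Q\to Q_d)$, at every level. By (4), in which each $i$ occurs at most once in every product and the other constants are rational, $e=\sum_{i\in\mathcal R}e_i$ works for all $v\in\pi$, $w\in\tilde\pi$. $\blacksquare$
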